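# A finitely generated group that is not a-T-menable, although none of its infinite subsets has relative Property (FH)

## 1. Finite-energy functions on the binary tree

Take the rooted binary tree with root $o$: every vertex has two children, and level $n$ has $2^n$ vertices. For a real function $c$ on the vertices put
$$\mathcal E(c)=\sum_{\text{edges }(i,j)}|c(i)-c(j)|^2 .$$
We ask how a function of finite energy can go to infinity.

**One infinite set at a time, everything is possible.** Let $Z$ be an infinite set of vertices. One of the two children of $o$ has infinitely many elements of $Z$ below it (a vertex counts as below itself); call it $e_1$. One of the two children of $e_1$ has the same property; call it $e_2$; and so on. Let $\ell(i)$ be the largest $k$ such that $i$ is below $e_k$ (with $e_0=o$), and put $c(i)=\sum_{k\le \ell(i)}\frac1k$. The function $c$ changes only along the edges $(e_{k-1},e_k)$, by $\frac1k$, so $\mathcal E(c)=\sum_k k^{-2}<\infty$. For each $k$ there is a point of $Z$ below $e_k$, and there $c\ge 1+\frac12+\dots+\frac1k$. So $c$ is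 unbounded on $Z$.

**A single function cannot go to infinity everywhere.** Let $\mathcal E(c)=E<\infty$ and let $m_n$ be the average of $|c|$ over level $n$. Since each vertex has two children,
$$m_{n+1}-m_n=2^{-(n+1)}\sum_{(i,j)}\big(|c(j)|-|c(i)|\big),$$
where the sum runs over the $2^{n+1}$ edges from level $n$ to level $n+1$. By Cauchy–Schwarz, $|m_{n+1}-m_n|\le 2^{-(n+1)}\cdot 2^{(n+1)/2}\sqrt E=2^{-(n+1)/2}\sqrt E$. Summing the geometric series,
$$m_n\le |c(o)|+(1+\sqrt2)\sqrt E\qquad\text{for all }n .$$
So every level contains a vertex with $|c|\le |c(o)|+(1+\sqrt2)\sqrt E$, and $|c|$ is bounded on an infinite set.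

The two statements differ quantitatively as well. Among functions with $c(o)=0$ and $\mathcal E(c)\le1$, the largest value at a given vertex of level $n$ is exactly $\sqrt n$: put increments $n^{-1/2}$ on the $n$ edges of the path to it, and use Cauchy–Schwarz for the upper bound. Each vertex can be sent to infinity, but the average over a level stays below $1+\sqrt2$.

Can a group behave like this, with *all* functions of the natural kind on the group in place of finite-energy functions on a tree? To say this precisely we need two properties of groups.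

## 2. Conditionally negative definite functions, a-T-menability, relative Property (FH)

**Definition.** Let $G$ be a locally compact group. A function $\psi:G\to\mathbf R$ is *conditionally negative definite* (cnd) if $\psi(1)=0$, $\psi(g)=\psi(g^{-1})$ for all $g$, and $\sum_{i,j}c_ic_j\psi(g_i^{-1}g_j)\le0$ for all $n$, all $(g_1,\dots,g_n)\in G^n$ and all $(c_1,\dots,c_n)\in\mathbf R^n$ with $\sum c_i=0$. The group $G$ is *a-T-menable* if it has a proper continuous cnd function. For $X\subset G$, the pair $(G,X)$ has *relative Property (FH)* if every continuous cnd function on $G$ is bounded on $X$.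

For a discrete group, "proper" means that $\{\psi\le R\}$ is finite for every $R$, and "$\overline X$ compact" means "$X$ finite".

**Facts on a discrete group $\Gamma$.** Taking $c=(1,-1)$ at the points $1,g$ gives $\psi\ge0$. A *cocycle* for an orthogonal representation $\pi$ is a map $b$ with $b(gh)=b(g)+\pi(g)b(h)$. Then $b(g^{-1}h)=\pi(g^{-1})(b(h)-b(g))$, so for $\sum c_i=0$
$$\sum_{i,j}c_ic_j\|b(g_i^{-1}g_j)\|^2=\sum_{i,j}c_ic_j\|b(g_j)-b(g_i)\|^2=-2\Big\|\sum_i c_ib(g_i)\Big\|^2\le0 ,\tag{2.1}$$
and $\|b\|^2$ is cnd. Conversely, every cnd $\psi$ is of this form. On finitely supported functions on $\Gamma$ with sum zero, the form $\langle c,c'\rangle=-\frac12\sum_{g,h} c(g)c'(h)\psi(g^{-1}h)$ is positive semidefinite and invariant under left translation; pass to the Hilbert space and put $b(g)=1_g-1_1$, for which $\|b(g)\|^2=\psi(g)$. Since $\|b(gh)\|\le\|b(g)\|+\|b(h)\|$,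
$$\sqrt{\psi(gh)}\le\sqrt{\psi(g)}+\sqrt{\psi(h)} .\tag{2.2}$$
Finally, cnd functions are stable under sums, positive multiples, pointwise limits, restriction to subgroups and pullback by homomorphisms.

**Examples.** On $\mathbf Z^n$ the function $|x|^2$ is cnd and proper (take $b(x)=x$ with the trivial representation). On a finitely generated free group, word length is cnd (Haagerup) and proper. To see that it is cnd, let $b(g)$ be the signed sum, in $\ell^2$ of the edges of the Cayley tree, of the edges on the geodesic from $1$ to $g$. Backtracking cancels, so $b(gh)=b(g)+g\,b(h)$, and $\|b(g)\|^2=|g|$. So these groups are a-T-menable. At the other extreme, $SL_3(\mathbf Z)$ has Kazhdan's Property (T) (Kazhdan 1967), so by the Delorme–Guichardet theorem every cnd function on it is bounded: the pair $(SL_3(\mathbf Z),X)$ has relative Property (FH) for *every* $X$.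

Consider the two properties of a locally compact group $G$:

* (1) $G$ is a-T-menable;
* (2) for every subset $X\subset G$, the pair $(G,X)$ has relative Property (FH) if and only if $\overline X$ is compact.

If $\overline X$ is compact, continuous functions are bounded on $X$, so one half of (2) always holds. And (1) implies (2): if $\psi$ is proper and $(G,X)$ has relative Property (FH), then $X$ lies in some compact set $\{\psi\le R\}$. The groups $\mathbf Z^n$ and the free groups have both properties; $SL_3(\mathbf Z)$ has neither. The problem, from Yves de Cornulier, "Relative Kazhdan Property" (arXiv:math/0505193, 2005), is to determine whether there is a $\sigma$-compact, locally compact group that satisfies (2) and not (1).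

**Answer.** Yes. There is even a finitely generated discrete group, which can be taken torsion-free, that satisfies (2) and not (1).

For a discrete group, (2) says: for each infinite $X$ there is *some* cnd function unbounded on $X$. This is the first half of Section 1. Failure of (1) says: *no single* cnd function goes to infinity. This is the second half.

## 3. Point masses and spread-out measures escaping to infinity

A sensible first attempt is to prove (2)$\Rightarrow$(1) by adding up cnd functions. Let $\Gamma$ be an infinite group with a finite symmetric generating set $\Sigma$, and put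
$$\mathcal C=\{\psi\text{ cnd}:\psi\le1\text{ on }\Sigma\},\qquad L(g)=\sup_{\psi\in\mathcal C}\psi(g).$$
By (2.2), $\psi(g)\le|g|_\Sigma^2\max_\Sigma\psi$. Hence $L(g)\le|g|_\Sigma^2<\infty$, and a series $\sum a_k\psi_k$ with $\psi_k\in\mathcal C$, $a_k\ge0$, $\sum a_k<\infty$ converges pointwise to a cnd function.

Suppose $L$ is proper, and for each $g$ choose $\psi_g\in\mathcal C$ with $\psi_g(g)$ close to $L(g)$. To make $\sum_g a_g\psi_g$ proper by looking only at the term of index $g$ at the point $g$, we need $a_gL(g)\to\infty$; to be sure of convergence on $\Sigma$, knowing only $\psi_g\le1$ there, we need $\sum a_g<\infty$. Together these force $\sum_g 1/L(g)<\infty$, over the $g$ with $L(g)>0$. This is the point where the attempt stops: the condition already fails for $\mathbf Z^2$, where there are $4k$ elements of word length $k$ and $L(g)\le|g|^2$, so the sum is at least $\sum_k 4k/k^2=\infty$. One function per element is affordable along a sequence, but not over the whole group. The next theorem says exactly what can be achieved and what must obstruct.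

**Theorem C.** Let $\Gamma,\Sigma,\mathcal C,L$ be as above.

* (i) $\Gamma$ satisfies (2) $\iff$ $L$ is proper.
* (ii) $\Gamma$ is not a-T-menable $\iff$ there is $R>0$ such that for every finite $K\subset\Gamma$ there is a finitely supported probability measure $\nu$ on $\Gamma\smallsetminus K$ with $\int\min(\psi,R)\,d\nu<R/2$ for all $\psi\in\mathcal C$.

*Proof of (i).* If $L$ is not proper, then $L\le R$ on some infinite $X$. Let $\psi$ be cnd and $m=\max_\Sigma\psi$. If $m=0$ then $\psi=0$; otherwise $\psi/m\in\mathcal C$. In both cases $\psi\le Rm$ on $X$, so $(\Gamma,X)$ has relative Property (FH) and (2) fails. If $L$ is proper and $X$ is infinite, choose $g_k\in X$ and $\psi_k\in\mathcal C$ with $\psi_k(g_k)\ge4^k$. Then $\sum_{k\ge1}2^{-k}\psi_k$ is cnd, and at $g_k$ it is at least $2^k$.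

*Proof of (ii), $\Leftarrow$.* Suppose $R$ is as stated and $\psi$ is a proper cnd function. As $\Gamma$ is infinite, $\psi\neq0$, so $\max_\Sigma\psi>0$ and we may scale $\psi$ into $\mathcal C$. The set $K=\{\psi<R\}$ is finite, and $\int\min(\psi,R)\,d\nu=R$ for every probability measure $\nu$ on $\Gamma\smallsetminus K$. This is a contradiction.

*Proof of (ii), $\Rightarrow$.* Suppose the right side fails: for each $R>0$ there is a finite $K_R$ such that every finitely supported probability $\nu$ on $\Gamma\smallsetminus K_R$ admits $\psi\in\mathcal C$ with $\int\min(\psi,R)\,d\nu\ge R/2$. We first exchange the quantifiers, to get one $\psi_R\in\mathcal C$ with $\psi_R\ge R/2$ off $K_R$.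

The set $\mathcal C$ is convex, and it is closed in $\prod_g[0,|g|_\Sigma^2]$, hence compact. Let $E\subset\Gamma\smallsetminus K_R$ be finite and nonempty, and let $T_E$ be the set of $x\in\mathbf R^E$ such that for some $\psi\in\mathcal C$ one has $x(g)\le\min(\psi(g),R)$ for all $g\in E$. It is convex because $\min(\cdot,R)$ is concave, and closed because it is a compact set plus a closed orthant. Suppose the constant vector $R/2$ is not in $T_E$. Then a linear functional $a$ separates it strictly: $\sum_g a(g)x(g)<\sum_g a(g)R/2$ for all $x\in T_E$. Since coordinates of $x\in T_E$ may be lowered freely, all $a(g)\ge0$, and $a\ne0$. After normalization $a$ is a probability measure $\nu$ on $E$ with $\int\min(\psi,R)\,d\nu<R/2$ for all $\psi\in\mathcal C$, against the hypothesis. So some $\psi\in\mathcal C$ satisfies $\psi\ge R/2$ on $E$. Thus the closed sets $\{\psi\in\mathcal C:\psi(g)\ge R/2\}$, $g\notin K_R$, have the finite intersection property, and by compactness there is $\psi_R$ in all of them.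

Now $\sum_{k\ge1}2^{-k}\psi_{2\cdot4^k}$ is cnd, and it is at least $2^{-k}4^k=2^k$ off the finite set $K_{2\cdot 4^k}$. So it is proper, and $\Gamma$ is a-T-menable. $\square$

Part (i) can be put in the form of (ii): $L$ is not proper if and only if there is $R>0$ such that every finite $K$ misses some $g$ with $\min(\psi(g),R)<R/2$ for all $\psi\in\mathcal C$. (If $L\le R'$ on an infinite set, take $R=2R'+2$; conversely such $g$ have $L(g)\le R/2$.) So (2) is the condition tested on Dirac masses escaping to infinity, and (1) is the condition tested on arbitrary finitely supported probability measures escaping to infinity. To separate them we need measures that every cnd function sees as bounded although their points, one at a time, are far away. On the binary tree, the uniform measures on the levels play this role.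

## 4. A tree of projective planes and its wreath product

**Permutational wreath products.** Let $F$ act on a set $I$ and let $V$ be a group. Put $W=\bigoplus_IV$ (finitely supported families), let $F$ act on $W$ by $(\gamma\cdot w)_i=w_{\gamma^{-1}i}$, and let $V\wr_IF=W\rtimes F$, so that $\gamma w\gamma^{-1}=\gamma\cdot w$. For $v\in V$ let $\delta_i\in W$ be $v$ at $i$ and trivial elsewhere; then $\gamma\delta_i\gamma^{-1}=\delta_{\gamma i}$. For example, let $V=\mathbf Z/2$ and let $F=\mathbf Z=\langle s\rangle$ rotate $I=\mathbf Z/3$: three lamps, each on or off, and $s\delta_0s^{-1}=\delta_1$, so $s$ and $\delta_0$ generate. In general, if $F$ is transitive on $I$ and $V=\langle v\rangle$ is cyclic, then $V\wr_IF$ is generated by $\delta_o$ and any generating set of $F$.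

**Theorem A.** There are a finitely generated free group $F$ with free basis $S$, a transitive $F$-set $I$ with base point $o$, a partition $I=\bigsqcup_{n\ge1}I_n$ into finite nonempty sets with $o\in I_1$, and probability measures $\nu_n$ on $I_n$, such that for every nontrivial cyclic group $V=\langle v\rangle$ (finite or infinite) the finitely generated group $G=V\wr_IF$ satisfies the following.

1. There is a constant $A$ such that $\int\psi(\delta_i)\,d\nu_n(i)\le A\max\big(\psi(\delta_o),\max_S\psi\big)$ for every cnd $\psi$ on $G$ and every $n$. Hence $G$ is not a-T-menable.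
2. For every infinite $X\subset G$ there is a cnd function on $G$ unbounded on $X$. Hence $G$ satisfies property (2).

For $V=\mathbf Z$ the group is torsion-free: an element of finite order has trivial image in the free group $F$, so it lies in $\bigoplus_I\mathbf Z$. For $V=\mathbf Z/2$ it is a semidirect product of an elementary abelian $2$-group by a free group. The Answer of Section 2 follows from Theorem A.

**The set $I$.** We build a tree-like set out of finite pieces, called blocks. Each block $D$ gets its own prime $p(D)$, different for different blocks, with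
$$|D|=p(D)^2+p(D)+1,\qquad p(D)\ge16^{n+1}\text{ if }D\text{ has level }n .$$

* There is one block $D_0$ of level $0$, and $I_1=D_0$.
* Given $I_n$, for each $i\in I_n$ create a block $D_i\ni i$ of level $n$ whose points other than $i$ are new. These new points are the *children* of $i$, and $I_{n+1}=\bigsqcup_{i\in I_n}(D_i\smallsetminus\{i\})$.

Let $I=\bigsqcup_n I_n$ and fix $o\in D_0$. For instance one may take $p(D_0)=17$, so $|D_0|=289+17+1=307$; then there are $307$ blocks of level $1$, with different primes $\ge256$, the first of which may be $257$, giving $66307$ points.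

Call a block *of type 1* if its level is even, *of type 2* if it is odd. A point $i\in I_n$ lies in exactly two blocks: $D_i$, of level $n$, and the one of level $n-1$ in which it was created. So for $r=1,2$ the blocks of type $r$ partition $I$. For $j\in D$ let $D_j^*$ be the other block containing $j$. If $j$ is a child of $i$ and $D=D_i$, or if $D=D_0$, then $D_j^*=D_j$; if $D=D_i$ and $j=i$, then $D_j^*$ is the block in which $i$ was created. In all cases $D\cap D_j^*=\{j\}$, and the blocks $D_j^*$ ($j\in D$) are pairwise distinct and of the other type.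

**The action.** We want $F_1$ to move points inside type-1 blocks, $F_2$ inside type-2 blocks, both through a group with Property (T), and moving two blocks of one type independently. Let $Q=SL_3(\mathbf Z)$, which is finitely generated and has Property (T). The map $Q\to SL_3(\mathbf Z/N)$ is onto for every $N$: the target is generated by elementary matrices, which lift. For distinct primes $p,p'$, taking $N=pp'$ and the Chinese remainder theorem, $Q\to SL_3(\mathbf F_p)\times SL_3(\mathbf F_{p'})$ is onto, so
$$Q\text{ acts transitively on }P^2(\mathbf F_p)\times P^2(\mathbf F_{p'}).\tag{4.1}$$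
Identify each block $D$ with the projective plane $P^2(\mathbf F_{p(D)})$, which has the right number of points. For $r=1,2$, letting $Q$ act on every type-$r$ block $D$ through $SL_3(\mathbf F_{p(D)})$ gives an action $\alpha_r$ of $Q$ on $I$. Let $F_r$ be a free group with finite basis $\mathcal S_r$ and a surjection $F_r\to Q$; put $F=F_1*F_2$, $S=\mathcal S_1\cup\mathcal S_2$, and let $F_r$ act on $I$ via $\alpha_r$. Then:

* the $F_r$-orbits are exactly the type-$r$ blocks;
* $F_r$ is transitive on $D\times D'$ for distinct type-$r$ blocks $D,D'$, by (4.1);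
* $F$ is transitive on $I$, by induction on the level, so $G=V\wr_IF$ is generated by $S\cup\{\delta_o\}$.

**The measures.** Let $\nu_1$ be uniform on $I_1=D_0$, and let $\nu_{n+1}$ be the law of a uniformly random child of a $\nu_n$-random point.

## 5. Ray functions and the proof of part 2

This half transfers the ray functions of Section 1 to $G$. For later use $V$ is here an arbitrary nontrivial group.

**Step 1: cnd functions from functions on $I$.** The purpose is to turn $c:I\to\mathbf R$ into a cnd function seeing $c$ at the positions of the lamps. Assume $\sum_i|c(\gamma^{-1}i)-c(i)|^2<\infty$ for $\gamma\in S$. The group $G$ acts by permutations on $I\times V$: $w\in W$ by $(i,x)\mapsto(i,w_ix)$ and $\gamma\in F$ by $(i,x)\mapsto(\gamma i,x)$. Indeed $\gamma w\gamma^{-1}$ sends $(i,x)$ to $(i,w_{\gamma^{-1}i}x)$, as it should. Put $\tilde c(i,1)=c(i)$ and $\tilde c(i,x)=0$ for $x\ne1$. From $gh\tilde c-\tilde c=g(h\tilde c-\tilde c)+(g\tilde c-\tilde c)$, the set of $g$ with $g\tilde c-\tilde c\in\ell^2(I\times V)$ is a subgroup. It contains $W$, because $w\tilde c-\tilde c$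 is $-c(i)$ at $(i,1)$ and $c(i)$ at $(i,w_i)$ for the finitely many $i$ with $w_i\ne1$, and $0$ elsewhere. It contains $S$ by assumption. So it is $G$; the map $b(g)=g\tilde c-\tilde c$ is a cocycle, and $\psi_c=\|b\|^2$ is cnd with
$$\psi_c(w)=2\sum_{i:\,w_i\ne1}c(i)^2\ (w\in W),\qquad \psi_c(\gamma)=\sum_i|c(\gamma^{-1}i)-c(i)|^2\ (\gamma\in F).\tag{5.1}$$

**Step 2: ray functions have finite energy.** The relation "child of" makes $I$ a locally finite forest with the finite set of roots $I_1$. Let $e_1\in I_1$ and let $e_{k+1}$ be a child of $e_k$ for $k\ge1$, so $e_k\in I_k$. Let $\ell(i)$ be the largest $k$ such that $i=e_k$ or $i$ descends from $e_k$, and $\ell(i)=0$ if there is none. For $a_k\ge0$ with $\sum a_k^2<\infty$ put $c(i)=\sum_{k\le\ell(i)}a_k$. On $D_0$ we have $\ell=0$ except $\ell(e_1)=1$. On $D_{e_k}$ we have $\ell=k$ except $\ell(e_{k+1})=k+1$. On any other block $D_i$ the point $i$ is off the ray, so no child of $i$ is on the ray, the children have the same $\ell$ as $i$, and $\ell$ is constant on the block. An element $s\in S$ permutes the points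 inside the blocks of one type. So $c(s^{-1}i)\ne c(i)$ only in ray blocks, for at most two points of each (those for which exactly one of $i,s^{-1}i$ is the exceptional point), and the difference is the corresponding $a_k$. Hence
$$\psi_c(s)\le2\sum_ka_k^2<\infty\qquad(s\in S).\tag{5.2}$$

**Step 3: cnd functions from the lamp group.** The purpose is to treat sets that sit over finitely many lamps. Let $\psi_V=\|b_V\|^2$ be cnd on $V$, with $b_V$ a cocycle for $\rho_V$ on $\mathcal H_V$. On the Hilbert sum of copies of $\mathcal H_V$ indexed by $I$, put $(\pi(w\gamma)x)_i=\rho_V(w_i)x_{\gamma^{-1}i}$ and $b(w\gamma)_i=b_V(w_i)$; the latter is finitely supported since $b_V(1)=0$. The product $w\gamma w'\gamma'=w(\gamma\cdot w')\gamma\gamma'$ has lamp coordinates $w_iw'_{\gamma^{-1}i}$. So $\pi$ is an orthogonal representation, and $b_V(w_iw'_{\gamma^{-1}i})=b_V(w_i)+\rho_V(w_i)b_V(w'_{\gamma^{-1}i})$ says that $b$ is a cocycle. Therefore $\psi(w\gamma)=\sum_i\psi_V(w_i)$ is cnd on $G$.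

**Step 4: every infinite $X\subset G$ is detected.** Here $V$ is cyclic.

(a) *The image of $X$ in $F$ is infinite.* Word length on $F$ is cnd and proper. Its pullback to $G$ is cnd and unbounded on $X$.

(b) *Otherwise* some $\gamma\in F$ has infinitely many preimages in $X$: there is an infinite $X'\subset W$ with $X'\gamma\subset X$. By (2.2), $\sqrt{\psi(w)}\le\sqrt{\psi(w\gamma)}+\sqrt{\psi(\gamma)}$, so it suffices to find a cnd $\psi$ unbounded on $X'$. Let $Z=\bigcup_{w\in X'}\mathrm{supp}(w)$.

(b1) *$Z$ is infinite.* By König's lemma (finitely many roots, finitely many children) there are $e_1,e_2,\dots$ as in Step 2 such that infinitely many elements of $Z$ descend from each $e_k$. Take $a_k=1/k$. For each $k$ there is $i\in Z$ with $\ell(i)\ge k$, hence $c(i)\ge1+\dots+\frac1k$, and there is $w\in X'$ with $i\in\mathrm{supp}(w)$. By (5.1), $\psi_c(w)\ge2c(i)^2$, so $\psi_c$ is unbounded on $X'$.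

(b2) *$Z$ is finite.* Since $X'$ is infinite, some coordinate $i$ takes infinitely many values on $X'$. So $V$ is infinite cyclic. Apply Step 3 with $\psi_V(v^m)=m^2$: the function is at least $\psi_V(w_i)$ at $w$, so it is unbounded on $X'$.

Since finite sets trivially have relative Property (FH), $G$ satisfies (2). This proves part 2 of Theorem A. $\square$

## 6. From a cnd function to measures on $\prod_I\widehat V$

For part 1 the tree computation of Section 1 is a model, but it only treats functions like $\psi_c$. We need an inequality for *every* cnd function on $G$. The plan is to turn $\psi|_W$ into measures on the dual of $W$, where $F$ acts, and to use Property (T) of $Q$ there.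

Fix a cyclic $V=\langle v\rangle\ne1$ and a cnd $\psi$ on $G$. Property (T) gives $\kappa>0$ such that for $r=1,2$ and every unitary representation of $Q$ without nonzero invariant vectors, $\max_{s\in\mathcal S_r}\|sx-x\|\ge\kappa\|x\|$ for all $x$ (elements of $\mathcal S_r$ act through their images, which generate $Q$). The same holds for orthogonal representations, by complexification, which creates no invariant vectors. Put
$$C=\kappa^{-1}\max_{s\in S}\sqrt{2\psi(s)} .$$

Let $Y=\widehat W=\prod_I\widehat V$, a compact metrizable space, with $y(w)=\prod_iy_i(w_i)$ and $(\gamma y)_i=y_{\gamma^{-1}i}$ for $\gamma\in F$. Put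
$$X_i(y)=\tfrac12\big(1-\mathrm{Re}\,y_i(v)\big)\in[0,1],\qquad X_i\circ\gamma^{-1}=X_{\gamma i}.$$
For example, if $V=\mathbf Z/2$ then $Y=\{\pm1\}^I$ and $X_i$ is the indicator of $\{y_i=-1\}$.

Fix also $t>0$. The objects below depend on $t$; the final bounds will not.

**Step 1: a probability measure encoding $\psi(\delta_i)$.** By Schoenberg's theorem $\varphi=e^{-t\psi}$ is positive definite. Let $(\pi,\mathcal H,\xi)$ be its GNS triple, and let $E$ be the projection-valued measure on $Y$ with $\pi(w)=\int y(w)\,dE(y)$ for $w\in W$ (spectral theorem for commuting unitaries, or SNAG). We have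
$$y(\gamma\cdot w)=\prod_iy_i(w_{\gamma^{-1}i})=\prod_iy_{\gamma i}(w_i)=(\gamma^{-1}y)(w),$$
so $\pi(\gamma)\pi(w)\pi(\gamma)^{-1}=\pi(\gamma\cdot w)=\int(\gamma^{-1}y)(w)\,dE(y)$. By uniqueness of the spectral measure, $\pi(\gamma)E(T)\pi(\gamma)^{-1}=E(\gamma T)$ for Borel $T\subset Y$. For $\eta\in\mathcal H$ put $\mu_\eta(T)=\langle E(T)\eta,\eta\rangle$, and let $\mu=\mu_\xi$, a probability measure. Then $\mu_{\pi(\gamma)\xi}(T)=\langle E(\gamma^{-1}T)\xi,\xi\rangle$, that is, $\mu_{\pi(\gamma)\xi}=\gamma_*\mu$. Since $\int y(\delta_i)\,d\mu=\varphi(\delta_i)$ and $y(\delta_i)=y_i(v)$,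
$$\int X_i\,d\mu=\tfrac12\big(1-e^{-t\psi(\delta_i)}\big).\tag{6.1}$$

**Step 2: a representation of $F$ that factors through $Q$ on each $F_r$.** Property (T) needs a representation of $Q$, while $\pi|_{F_r}$ need not come from $Q$. The action on $Y$ does. Let $\nu$ be a convex combination with positive weights of all $\gamma_*\mu$, $\gamma\in F$. It is $F$-quasi-invariant and $\mu\ll\nu$. On real $L^2(Y,\nu)$, whose norm is denoted $\|\cdot\|$ from now on, consider the Koopman representation
$$U(\gamma)h(y)=\sqrt{\tfrac{d\gamma_*\nu}{d\nu}(y)}\;h(\gamma^{-1}y) .$$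
The chain rule for densities gives $U(\gamma\gamma')=U(\gamma)U(\gamma')$, and by construction $(U(\gamma)h)^2\nu=\gamma_*(h^2\nu)$, so $U(\gamma)$ is orthogonal. (A two-point example: $Y=\{a,b\}$ swapped by $\gamma$, $\nu(a)=\frac13$, $\nu(b)=\frac23$. Then $U(\gamma)h(a)=\sqrt2\,h(b)$ and $U(\gamma)h(b)=h(a)/\sqrt2$. The invariant vectors have $h(a)=\sqrt2\,h(b)$, and then $h^2\nu$ gives both points the same mass.) We use three consequences:

* $|U(\gamma)h|=U(\gamma)|h|$;
* if $U(\gamma)h=h$, then the measure $h^2\nu$ is $\gamma$-invariant;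
* $\ker(F_r\to Q)$ acts trivially on $I$, hence on $Y$, so $U|_{F_r}$ factors through $Q$.

**Step 3: $f_*=\sqrt{d\mu/d\nu}$ is almost invariant.** We have $U(\gamma)f_*=\sqrt{d\gamma_*\mu/d\nu}$, and we claim the *Hellinger bound*
$$\|U(\gamma)f_*-f_*\|^2\le2t\,\psi(\gamma).\tag{6.2}$$
Put $\eta=\pi(\gamma)\xi$. For a finite Borel partition $(T_k)$ of $Y$,
$$\varphi(\gamma)=|\langle\eta,\xi\rangle|\le\sum_k|\langle E(T_k)\eta,E(T_k)\xi\rangle|\le\sum_k\mu_\eta(T_k)^{1/2}\mu_\xi(T_k)^{1/2}=\int\sqrt{p\,q}\,d\nu,$$
where $p,q$ are the conditional expectations, given the partition, of $d\mu_\eta/d\nu$ and $d\mu_\xi/d\nu$. Let the partitions increase to the Borel $\sigma$-algebra. By martingale convergence $p$ and $q$ converge in $L^1(\nu)$ to the densities. Since $|\sqrt x-\sqrt{x'}|^2\le|x-x'|$, their square roots converge in $L^2(\nu)$. As $\mu_\eta=\gamma_*\mu$, we get $\varphi(\gamma)\le\int(U(\gamma)f_*)\,f_*\,d\nu$. Both vectors have norm $1$, so $\|U(\gamma)f_*-f_*\|^2\le2-2e^{-t\psi(\gamma)}\le2t\psi(\gamma)$.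

**Step 4: invariant vectors nearby, by Property (T).** Put $f_0=t^{-1/2}f_*\ge0$. By (6.2), $\|U(s)f_0-f_0\|\le\sqrt{2\psi(s)}$ for $s\in S$, uniformly in $t$. Let $P_r$ be the orthogonal projection onto the $U(F_r)$-invariant vectors. On the orthogonal complement, $U|_{F_r}$ is a representation of $Q$ without nonzero invariant vectors. There the vector $x=f_0-P_rf_0$ satisfies $U(s)x-x=U(s)f_0-f_0$ for $s\in\mathcal S_r$. So $\|f_0-P_rf_0\|\le C$. Put $f_r=|P_rf_0|$. It is $U(F_r)$-invariant, and $|f_r-f_0|\le|P_rf_0-f_0|$ because $f_0\ge0$. Hence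
$$\|f_r-f_0\|\le C\quad(r=1,2),\qquad\|f_1-f_2\|\le2C ,\tag{6.3}$$
and $\lambda_r=f_r^2\nu$ is a finite $F_r$-invariant measure.

**Step 5: averaging over blocks.** Transitivity now gives exact identities. For a block $D$ put
$$P_D=\frac1{|D|}\sum_{i\in D}X_i\in[0,1].$$
(For $V=\mathbf Z/2$ this is the proportion of minus signs in $D$.) If $D$ has type $r$, then $P_D$ is $F_r$-invariant. Let $i\in D$ and let $\theta\ge0$ be bounded, Borel and $F_r$-invariant. For $\gamma\in F_r$, $\int X_{\gamma i}\theta\,d\lambda_r=\int(X_i\theta)\circ\gamma^{-1}\,d\lambda_r=\int X_i\theta\,d\lambda_r$. Averaging over the orbit $D$,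
$$\int X_i\theta\,d\lambda_r=\int P_D\theta\,d\lambda_r .\tag{6.4}$$
In the same way, if $D\ne D'$ have type $r$, transitivity on $D\times D'$ shows that $\int X_jX_k\,d\lambda_r$ does not depend on $(j,k)\in D\times D'$, so
$$\int X_jX_k\,d\lambda_r=\int P_DP_{D'}\,d\lambda_r\qquad(j\in D,\ k\in D').\tag{6.5}$$
With $\theta=1$, (6.4) says $\|\sqrt{X_i}f_r\|=\|\sqrt{P_D}f_r\|$ for $i\in D$. Moreover, by (6.1),
$$\|\sqrt{X_i}f_0\|^2=\frac{1-e^{-t\psi(\delta_i)}}{2t},\tag{6.6}$$
which is at most $\psi(\delta_i)/2$ and tends to $\psi(\delta_i)/2$ as $t\to0$. So we must bound $\|\sqrt{X_i}f_0\|$.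

## 7. Why comparing neighbors costs a constant, and one measure below both

The direct use of Section 6 is as follows. If $i,j$ lie in a type-$r$ block $D$, then $\|\sqrt{X_i}f_r\|=\|\sqrt{X_j}f_r\|$. Replacing $f_r$ by $f_0$ costs at most $C$ on each side, because $0\le X_i\le1$. So $\|\sqrt{X_i}f_0\|$ and $\|\sqrt{X_j}f_0\|$ differ by at most $2C$. A point of $I_n$ is reached from $o$ in at most $n$ such moves, and letting $t\to0$,
$$\sqrt{\psi(\delta_i)/2}\le\sqrt{\psi(\delta_o)/2}+2Cn\qquad(i\in I_n).$$
This grows with $n$ and gives nothing on any infinite set. It cannot be repaired point by point: take a ray with $e_n=i\in I_n$, and $a_k=(2n)^{-1/2}$ for $k\le n$, $a_k=0$ for $k>n$. By (5.1) and (5.2), $\psi_c\le1$ on $S$, $\psi_c(\delta_o)=2c(o)^2\le2a_1^2\le1$, and $\psi_c(\delta_i)=2(na_1)^2=n$. As on the binary tree, only an average over a level can stay bounded. Averaging the inequality above does not help either, since the $2C$ is lost at every change of block type, where the measure $\lambda_1$ is exchanged for $\lambda_2$.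

The way out has two parts. First, work with a single measure, never exchanged, that lies below both $\lambda_1$ and $\lambda_2$: put
$$f=\min(f_1,f_2),\qquad\Phi(D)=\int P_Df^2\,d\nu .$$
Then $0\le f\le f_r$, and $f_r-f\le|f_1-f_2|$ gives $\|f_r-f\|\le2C$. An error that is small for one of the $\lambda_r$ is small for $f^2\nu$. Second, use that a block has many points. Fix $D$ of type $r$, let $r'=3-r$, and compare $P_D=\frac1d\sum_{j\in D}X_j$ with $\bar P=\frac1d\sum_{j\in D}P_{D_j^*}$. The blocks $D_j^*$ have type $r'$. By (6.4), $P_{D_j^*}$ is the average of $X_j$ as seen by $F_{r'}$ under $\lambda_{r'}$, and by (6.5) the deviations $X_j-P_{D_j^*}$ are uncorrelated for different $j$. So $P_D$ and $\bar P$ are close in $L^2(\lambda_{r'})$, as in the weak law of large numbers. Then $\int P_Df^2d\nu=\Phi(D)$ and $\int\bar Pf^2d\nu=\frac1d\sum_j\Phi(D_j^*)$ are close, and the error is small when $d$ is large.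

One difficulty remains. Passing from $L^2$ to $L^1$ by Cauchy–Schwarz costs the total mass of the measure, and $\lambda_{r'}(Y)=\|f_{r'}\|^2\ge(t^{-1/2}-C)^2$ for small $t$, which is not bounded as $t\to0$. So Cauchy–Schwarz is used only where $\bar P$ is not small, a set of controlled mass. Where $\bar P$ is small we use the exact invariance (6.4) and the change from $f_{r'}$ to $f$, which is cheap there.

We record how $\Phi$ is related to $f_0$. For $i\in D$, $D$ of type $r$,
$$\sqrt{\Phi(D)}=\|\sqrt{P_D}f\|\le\|\sqrt{P_D}f_r\|=\|\sqrt{X_i}f_r\|\le\|\sqrt{X_i}f_0\|+C,\tag{7.1}$$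
$$\|\sqrt{X_i}f_0\|\le\|\sqrt{X_i}f_r\|+C=\|\sqrt{P_D}f_r\|+C\le\sqrt{\Phi(D)}+3C.\tag{7.2}$$

## 8. Block averages of $\Phi$

**Lemma.** For every block $D$, with $d=|D|$ and $R=\sqrt{\Phi(D)}+4C$,
$$\frac1d\sum_{j\in D}\Phi(D_j^*)\le\Phi(D)+7R^2d^{-1/4}.$$

*Proof.* Let $D$ have type $r$, $r'=3-r$, $\lambda=\lambda_{r'}$, $\bar P=\frac1d\sum_{j\in D}P_{D_j^*}$ and $M=\int\bar P\,d\lambda$. The left side is $\int\bar Pf^2\,d\nu$.

**Step 1: $M\le R^2$.** This bounds the first moment by quantities attached to $D$. For $j\in D$, using (6.4) for $D_j^*$ and $r'$, then (6.3), then (6.4) for $D$ and $r$, then $\|f_r-f\|\le 2C$,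
$$\int P_{D_j^*}\,d\lambda=\|\sqrt{X_j}f_{r'}\|^2\le\big(\|\sqrt{X_j}f_r\|+2C\big)^2=\big(\|\sqrt{P_D}f_r\|+2C\big)^2\le\big(\sqrt{\Phi(D)}+4C\big)^2=R^2 .$$
Average over $j$.

**Step 2: the variance.** This makes precise that $P_D$ and $\bar P$ are close. For $j\ne k$ in $D$ the blocks $D_j^*,D_k^*$ are distinct of type $r'$. Expand $\int(X_j-P_{D_j^*})(X_k-P_{D_k^*})\,d\lambda$: by (6.5) and by (6.4) with $\theta=P_{D_k^*}$ or $P_{D_j^*}$, all four integrals equal $\int P_{D_j^*}P_{D_k^*}\,d\lambda$ up to sign, and the total is $0$. For $j=k$, (6.4) with $\theta=P_{D_j^*}$ gives $\int(X_j-P_{D_j^*})^2d\lambda=\int(X_j^2-P_{D_j^*}^2)\,d\lambda\le\int X_j\,d\lambda=\int P_{D_j^*}\,d\lambda$. Hence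
$$\int(P_D-\bar P)^2\,d\lambda=\frac1{d^2}\sum_{j\in D}\int(X_j-P_{D_j^*})^2\,d\lambda\le\frac1{d^2}\sum_{j\in D}\int P_{D_j^*}\,d\lambda=\frac Md.\tag{8.1}$$

Let $\varepsilon=d^{-1/2}$ and $Y_0=\{\bar P<\varepsilon\}$. This set is $F_{r'}$-invariant, because $\bar P$ is.

**Step 3: where $\bar P\ge\varepsilon$.** Here Cauchy–Schwarz is affordable. By Markov's inequality $\lambda(Y\smallsetminus Y_0)\le M/\varepsilon$. Since $f^2\nu\le\lambda$, (8.1) gives
$$\int_{Y\smallsetminus Y_0}\bar Pf^2\,d\nu\le\int_{Y\smallsetminus Y_0}P_Df^2\,d\nu+\int_{Y\smallsetminus Y_0}|\bar P-P_D|\,d\lambda\le\int_{Y\smallsetminus Y_0}P_Df^2\,d\nu+\sqrt{\frac M\varepsilon\cdot\frac Md},$$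
and the last term is $Md^{-1/4}$.

**Step 4: where $\bar P<\varepsilon$.** Here we use invariance first. By (6.4) with $\theta=1_{Y_0}$, averaged over $j\in D$,
$$\int_{Y_0}\bar Pf^2\,d\nu\le\int_{Y_0}\bar P\,d\lambda=\int_{Y_0}P_D\,d\lambda=\|\sqrt{P_D}\,1_{Y_0}f_{r'}\|^2.$$
It remains to replace $f_{r'}$ by $f$. Let $g=f_{r'}-f$, so $0\le g\le f_{r'}$ and $\|g\|\le2C$. Where $P_D<2\varepsilon$, the integral of $P_Dg^2$ is at most $2\varepsilon\|g\|^2\le8C^2\varepsilon$. On $Y_0\cap\{P_D\ge2\varepsilon\}$ we have $\bar P<\varepsilon\le P_D/2$, so $P_D-\bar P\ge\varepsilon$ and $P_D\le2(P_D-\bar P)\le\frac2\varepsilon(P_D-\bar P)^2$. As $g^2\nu\le\lambda$, (8.1) bounds this part by $\frac{2M}{\varepsilon d}$. Altogether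
$$\|\sqrt{P_D}\,1_{Y_0}g\|^2\le8C^2\varepsilon+\frac{2M}{\varepsilon d}=(8C^2+2M)d^{-1/2}=:\eta^2,$$
$$\int_{Y_0}\bar Pf^2\,d\nu\le\big(\|\sqrt{P_D}\,1_{Y_0}f\|+\eta\big)^2\le\int_{Y_0}P_Df^2\,d\nu+2\eta\sqrt{\Phi(D)}+\eta^2 .$$

**Step 5: adding up.** Since $C\le R/4$ and $M\le R^2$, we have $\eta^2\le(\frac12+2)R^2d^{-1/2}$, so $\eta\le1.6\,Rd^{-1/4}$. Also $\sqrt{\Phi(D)}\le R$ and $d^{-1/2}\le d^{-1/4}$. Steps 3 and 4 give
$$\int\bar Pf^2\,d\nu\le\Phi(D)+(1+3.2+2.5)R^2d^{-1/4}\le\Phi(D)+7R^2d^{-1/4}.\qquad\square$$

## 9. Iterating over the levels: proof of part 1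

**Step 1: a multiplicative form.** To iterate, the error must be proportional to the quantity itself. Put $u(D)=\Phi(D)+16C^2$. Then $R^2\le2\Phi(D)+32C^2=2u(D)$. Let $D=D_i$ have level $n\ge1$ and $d=|D|$. In the Lemma drop the term $j=i$, which is nonnegative; for the other $j$, $D_j^*=D_j$. Adding $16C^2\ge\frac{d-1}d16C^2$,
$$\frac1d\sum_{j\in D_i\smallsetminus\{i\}}u(D_j)\le\Phi(D_i)+14d^{-1/4}u(D_i)+16C^2=(1+14d^{-1/4})\,u(D_i),$$
so that
$$\frac1{d-1}\sum_{j\in D_i\smallsetminus\{i\}}u(D_j)\le\frac d{d-1}\big(1+14d^{-1/4}\big)u(D_i).\tag{9.1}$$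
For $D_0$, with $d=|D_0|$, no term is dropped:
$$\frac1d\sum_{j\in D_0}u(D_j)\le(1+14d^{-1/4})u(D_0).\tag{9.2}$$

**Step 2: the product converges.** For a block of level $m$, $d\ge p(D)^2\ge16^{2(m+1)}$, so $d^{-1/4}\le4^{-(m+1)}$. Also $\frac d{d-1}\le1+\frac2d\le1+2d^{-1/4}$. So the factors in (9.1) and (9.2) are at most $\exp(16\cdot4^{-(m+1)})$. By definition of $\nu_{n+1}$, averaging (9.1) over $i$ with law $\nu_n$ gives $\sum_{j\in I_{n+1}}\nu_{n+1}(j)u(D_j)\le\exp(16\cdot4^{-(n+1)})\sum_{i\in I_n}\nu_n(i)u(D_i)$, and (9.2) starts the induction. For all $n\ge1$,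
$$\sum_{i\in I_n}\nu_n(i)\,u(D_i)\le\Pi\,u(D_0),\qquad\Pi=\exp\Big(\sum_{m\ge0}16\cdot4^{-m-1}\Big)=e^{16/3}.\tag{9.3}$$

**Step 3: back to $\psi$.** By (7.1) with $i=o$, $D=D_0$, and (6.6),
$$u(D_0)\le u_0:=\big(\sqrt{\psi(\delta_o)/2}+C\big)^2+16C^2 .$$
By (6.6) and (7.2) with $D=D_i$,
$$\frac{1-e^{-t\psi(\delta_i)}}{2t}\le\big(\sqrt{\Phi(D_i)}+3C\big)^2\le2\Phi(D_i)+18C^2\le2u(D_i).$$
With (9.3), $\sum_{i\in I_n}\nu_n(i)\frac{1-e^{-t\psi(\delta_i)}}{2t}\le2\Pi u_0$ for every $t>0$, and $u_0,\Pi$ depend neither on $t$ nor on $n$. The sum is finite; letting $t\to0$,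
$$\int\psi(\delta_i)\,d\nu_n(i)\le4e^{16/3}u_0\qquad\text{for all }n.$$

**Step 4: the constant.** Put $B=\max(\psi(\delta_o),\max_S\psi)$. Then $C\le\sqrt{2B}/\kappa$ and $u_0\le\psi(\delta_o)+2C^2+16C^2\le B(1+36\kappa^{-2})$. So the inequality of part 1 holds with $A=4e^{16/3}(1+36\kappa^{-2})$, which depends neither on $\psi$ nor on $n$.

**Step 5: no proper cnd function.** For every cnd $\psi$ and every $n$, the average of $\psi(\delta_i)$ under $\nu_n$ is at most $AB$, so some $i\in I_n$ has $\psi(\delta_i)\le AB$. The sets $I_n$ are disjoint, so $\psi\le AB$ on an infinite subset of $G$. Hence no cnd function on $G$ is proper, and $G$ is not a-T-menable. This completes the proof of Theorem A. $\square$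

In the language of Theorem C(ii), with $\Sigma=S\cup\{\delta_o\}$ and their inverses and $R=2A+2$, the images of the $\nu_n$ under $i\mapsto\delta_i$ are measures as required: they leave every finite set, and $\int\min(\psi,R)\,d\nu_n\le A<R/2$ for all $\psi\in\mathcal C$.

## 10. Arbitrary lamp groups and the gap between points and averages

**Theorem B.** Let $F,I$ be as above and let $V$ be any nontrivial countable group. Then $V\wr_IF$ is not a-T-menable, and it satisfies (2) if and only if $V$ satisfies (2).

*Proof.* The group $V$ contains a nontrivial cyclic subgroup $V_0$, and $V_0\wr_IF\le V\wr_IF$. A proper cnd function would restrict to a proper one on this subgroup, against Theorem A. So $V\wr_IF$ is not a-T-menable.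

Property (2) passes to subgroups of a discrete group: if $X$ is an infinite subset of the subgroup, restrict a cnd function of the large group that is unbounded on $X$. Since $V$ embeds as the lamps at $o$, (2) for $V\wr_IF$ implies (2) for $V$.

Conversely let $V$ satisfy (2). Steps 1–3 of Section 5 were written for arbitrary $V$, and cases (a) and (b1) of Step 4 apply without change. In case (b2), the set of values taken at the coordinate $i$ is an infinite subset of $V$, so by (2) for $V$ there is a cnd $\psi_V$ on $V$ unbounded on it. The function $\psi(w\gamma)=\sum_i\psi_V(w_i)$ of Step 3 is then unbounded on $X'$. $\square$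

**Proposition (quantitative gap).** Let $V$ be cyclic and
$$L(g)=\sup\{\psi(g):\psi\text{ cnd on }G,\ \psi\le1\text{ on }S\cup\{\delta_o\}\}.$$
Then $L(\delta_i)\ge n$ for every $i\in I_n$, whereas a single such $\psi$ always has $\int\psi(\delta_i)\,d\nu_n(i)\le A$ for all $n$.

*Proof.* The first claim is the computation made in Section 7: for $i\in I_n$, the ancestors of $i$ give a ray with $e_n=i$ (continued arbitrarily). With $a_k=(2n)^{-1/2}$ for $k\le n$ and $a_k=0$ for $k>n$, the function $\psi_c$ is at most $2n\cdot\frac1{2n}=1$ on $S$ by (5.2). It satisfies $\psi_c(\delta_o)\le2a_1^2=\frac1n\le1$, because $o\in I_1$ gives $\ell(o)\le1$. Finally, $\psi_c(\delta_i)=2\big(n(2n)^{-1/2}\big)^2=n$. The second claim is part 1 of Theorem A. $\square$
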